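\title{A general quartic threefold containing a quadric surface is not rational}

\begin{abstract}
Let $X\subset\mathbb P^4$ be a quartic threefold that contains a smooth quadric surface. A general such $X$ has exactly twelve nodes and is not $\mathbb Q$-factorial. We prove that $X$ is not rational when it is chosen in a suitable non-empty Zariski open subset of the family, and that a very general $X$ is not even stably rational. For the first statement we degenerate a small resolution of $X$ to a nodal threefold birational to a conic bundle with a smooth discriminant curve of degree $7$, and we compare intermediate Jacobians. For the second we degenerate this conic bundle further, to a nodal conic bundle with a non-zero unramified Brauer class.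
\end{abstract}

\section{The question and the answer}

\subsection{Quartics through a quadric surface}

All varieties are defined over $\mathbb C$, and a \emph{node} is an ordinary double point. Let $Q\subset\mathbb P^4$ be a smooth quadric surface, given by $h_2=g_1=0$ with forms $h_2$, $g_1$ of degrees $2$ and $1$. These two forms generate the ideal of $Q$, so every quartic threefold through $Q$ has an equation
\begin{equation}\label{eq:X}
a_2h_2=b_3g_1,\qquad \deg a_2=2,\quad \deg b_3=3 .
\end{equation}
If the four forms are general, they vanish together in $2\cdot 2\cdot 3\cdot 1=12$ reduced points. At such a point they serve as local coordinates $a,h,b,g$ on $\mathbb P^4$, and $X$ is locally the cone $ah=bg$. Thus $X$ has a node there, and we shall see in Section~\ref{sec:W} that it is smooth elsewhere. It is not $\mathbb Q$-factorial: near each node, $Q$ is the plane $\{h=g=0\}$, which meets the plane $\{a=b=0\}\subset X$ only in the node, whereas a $\mathbb Q$-Cartier divisor through a point meets every surface through that point in a set of dimension at least one.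

The following question comes from Cheltsov's paper \cite{Ch}: \emph{is a sufficiently general $X$ of this kind rational?} We answer it in the negative. Let $\mathcal S$ be the vector space of quadruples $\sigma=(a_2,h_2,b_3,g_1)$ of forms of degrees $2,2,3,1$ on $\mathbb P^4$, and let $X_\sigma$ be the quartic \eqref{eq:X}.

\begin{theorem}\label{thm:A}
There is a non-empty Zariski open subset of $\mathcal S$ such that, for every $\sigma$ in it, $X_\sigma$ is not rational. More precisely, for such $\sigma$ the intermediate Jacobian of a small resolution of $X_\sigma$ is not a product of Jacobians of curves.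
\end{theorem}

\begin{theorem}\label{thm:B}
For $\sigma$ outside a countable union of proper closed subsets of $\mathcal S$, no smooth projective model of $X_\sigma$ is universally $CH_0$-trivial. In particular $X_\sigma$ is not stably rational.
\end{theorem}

Here a smooth projective variety $Z$ is \emph{universally $CH_0$-trivial} if the degree map $CH_0(Z_K)\to\mathbb Z$ is an isomorphism for every field extension $K/\mathbb C$. This property is a birational invariant of smooth projective varieties; stably rational varieties have it; and it forces $\mathrm{Br}(Z)=0$.

The equation \eqref{eq:X} says that $a_2/g_1$ and $b_3/h_2$ are the same rational function $s$ on $X$. For general forms, adjoining $s$ as a sixth coordinate maps $X$ birationally to the intersection $sg_1=a_2$, $sh_2=b_3$ of a quadric and a cubic in $\mathbb P^5$ with a node at the point $(0:\dots:0:1)$. The two theorems therefore imply the following statement, whose proof is given in Section~\ref{sec:B}.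

\begin{corollary}\label{cor:C}
A general complete intersection of a quadric and a cubic in $\mathbb P^5$ with a node at a given point is not rational. A very general one is not stably rational.
\end{corollary}

\begin{remark}\label{rem:rational}
Some generality is needed. Let $(x:y:z:t:w)$ be coordinates on $\mathbb P^4$ and take $g_1=x$, $h_2=wl+h'$, $b_3=wb'+b''$, where $a_2,l,h',b',b''$ are general forms in $x,y,z,t$ of degrees $2,1,2,2,3$. Then $Q$ is smooth, and $X$ is the quartic
\[
w(a_2l-b'x)+(a_2h'-b''x)=0
\]
with a triple point. The cubic $a_2l-b'x$ is a general cubic through the line $x=l=0$, hence irreducible (the Fermat cubic surface contains a line). It does not divide $a_2h'-b''x$, because $l$ does not divide $h'$ modulo $x$. So $X$ is irreducible, and being linear in $w$ it is rational. We do not claim that every quartic \eqref{eq:X} with exactly $12$ nodes is non-rational.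
\end{remark}

\subsection{The idea}\label{ssec:idea}

By Clemens and Griffiths, it suffices for Theorem~\ref{thm:A} to show that the intermediate Jacobian $JW$ of a small resolution $W\to X$ is not a product of Jacobians. We do not study the theta divisor of a general $JW$ directly. A structure that makes it accessible appears when the complete intersection in $\mathbb P^5$ contains a plane $\Pi$: each $\mathbb P^3\supset \Pi$ meets the quadric and the cubic, outside $\Pi$, in a plane and a quadric surface, hence in a conic. So this special member is birational to a conic bundle $Y\to\mathbb P^2$, and $JY$ is a Prym variety. The price is that the special member $W_0$ of our family acquires $6$ nodes. As $W$ degenerates to $W_0$, a part of $H^3(W)$ vanishes; what survives, \emph{with its integral polarization}, is $H^3$ of the blow-up $\widehat W_0$ of $W_0$ at the nodes. If the general $JW$ were a product of Jacobians, this surviving part would be one too. Clemens--Griffiths theory transports the conclusion to $JY$, where Mumford's study of theta divisors of Prym varieties contradicts it.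

For Theorem~\ref{thm:B} we use Voisin's specialization theorem: universal $CH_0$-triviality passes from the general member of a family to a resolution of a nodal special member. We use it twice, from $W$ to $Y$ and from $Y$ to a nodal conic bundle $Y_0$ whose discriminant is the union of a cubic and a quartic curve.

\subsection{Facts used}\label{ssec:facts}

\emph{Jacobian} means the Jacobian of a smooth connected projective curve with its principal polarization; \emph{ppav} means principally polarized abelian variety. For a smooth projective threefold $Z$ with $h^{1,0}=h^{3,0}=0$, all of $H^3(Z,\mathbb Q)$ is primitive, since $H^1$ and $H^5$ vanish rationally. The intermediate Jacobian $JZ$ is then the ppav determined by the Hodge structure $H^3(Z,\mathbb Z)/\mathrm{tors}$ with its cup product. In particular $JZ\cong\prod_i JC_i$ as ppav if and only if $(H^3(Z,\mathbb Z)/\mathrm{tors})(1)\cong\bigoplus_i H^1(C_i,\mathbb Z)$ as Hodge structures with integral forms, up to the standard sign of the form.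

\begin{itemize}
\item \textbf{Clemens--Griffiths} \cite{CG}. Blowing up a point does not change $J$; blowing up a smooth curve $\Gamma$ replaces $J$ by $J\times J\Gamma$. If $Z'\to Z$ is a birational morphism of smooth projective threefolds, then $JZ$ is a direct factor of $JZ'$ as a ppav. A ppav decomposes uniquely into indecomposable ones, and Jacobians are indecomposable. If $Z$ is rational, then $JZ$ is a product of Jacobians.
\item \textbf{Beauville} \cite{Be}. Let $Y\to\mathbb P^2$ be a conic bundle with $Y$ a smooth threefold, all fibers of rank $\ge2$ and smooth discriminant curve $C$. The components of the singular fibers form an étale double cover $\tilde C\to C$, and $JY\cong\mathrm{Prym}(\tilde C/C)$ as ppav.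
\item \textbf{Mumford} \cite[\S7]{Mu}. Let $\tilde C\to C$ be a connected étale double cover with $C$ non-hyperelliptic of genus $g\ge7$, and let $(\mathbf P,\Xi)$ be its Prym variety, of dimension $g-1$. If $\dim\mathrm{Sing}\,\Xi\ge g-5$, then $C$ is trigonal or bielliptic (a double cover of an elliptic curve).
\item \textbf{Degenerations.} Limit mixed Hodge structures and the local invariant cycle theorem (Steenbrink, Clemens--Schmid); semistable reduction for curves; and Borel's theorem that a holomorphic map from a smooth quasi-projective variety to $\mathcal A_d^{(3)}=\mathfrak H_d/\Gamma(3)$ is algebraic.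
\item \textbf{Voisin} \cite[Th.~1.1]{Vo}. Let a flat projective family over a smooth curve, of relative dimension $\ge2$, be smooth away from $0$, and let its fiber over $0$ have only nodes. If the general fiber is universally $CH_0$-trivial, so is every smooth projective model of the fiber over $0$. We also use, again from Voisin, that in a smooth projective family the universally $CH_0$-trivial fibers form a countable union of closed subsets of the base.
\item \textbf{Artin--Mumford} \cite{AM}. Elements of $\mathrm{Br}\,\mathbb C(\mathbb P^2)$ are determined by their residues along the curves in $\mathbb P^2$; a finite collection of residues comes from a Brauer class if and only if the induced residues at the points of $\mathbb P^2$ cancel.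
\end{itemize}

\section{Unprojecting the quadric}\label{sec:W}

The quartic \eqref{eq:X} is the locus $\det M=0$, where $M$ is the $2\times2$ matrix with rows $(g_1,-a_2)$ and $(h_2,-b_3)$, and $M$ vanishes exactly at the points $a_2=h_2=b_3=g_1=0$. Adding a kernel vector $(s:u)$ of $M$ as a new variable gives a small resolution of $X$ and at the same time the model in $\mathbb P^5$.

Let $P=(0:\dots:0:1)\in\mathbb P^5$ and $\mathbb B=\mathrm{Bl}_P\mathbb P^5\subset\mathbb P^5\times\mathbb P^4$, with exceptional divisor $E$. Write $\mathcal O(i,j)$ for the restriction to $\mathbb B$ of $\mathcal O_{\mathbb P^5}(i)\boxtimes\mathcal O_{\mathbb P^4}(j)$. Projection from $P$ makes $\mathbb B$ a $\mathbb P^1$-bundle over $\mathbb P^4$ with fiber coordinates $(u:s)$, $u\in H^0(\mathcal O(1,-1))$ and $s\in H^0(\mathcal O(1,0))$; the map to $\mathbb P^5$ is $(z;(u:s))\mapsto(uz:s)$, and $E=\{u=0\}$, so $\mathcal O(E)=\mathcal O(1,-1)$. For $\sigma=(a_2,h_2,b_3,g_1)\in\mathcal S$ put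
\[
W_\sigma=\{A_\sigma=B_\sigma=0\}\subset\mathbb B,\qquad A_\sigma=sg_1-ua_2,\quad B_\sigma=sh_2-ub_3 .
\]
Since $H^0(\mathcal O(1,j))=s\,H^0(\mathcal O_{\mathbb P^4}(j))\oplus u\,H^0(\mathcal O_{\mathbb P^4}(j+1))$, the pairs $(A_\sigma,B_\sigma)$ are exactly the pairs of sections of the very ample bundles $\mathcal O(1,1)$ and $\mathcal O(1,2)$. Away from $E$ we have $W_\sigma\setminus E=V_\sigma\setminus P$ with
\[
V_\sigma=\{sg_1=a_2,\ sh_2=b_3\}\subset\mathbb P^5 .
\]

Let $\mathcal S^\circ\subset\mathcal S$ be the set of $\sigma$ for which $dA_\sigma,dB_\sigma$ are independent along $W_\sigma$, that is, $W_\sigma$ is smooth of dimension $3$. It is open, non-empty by Bertini's theorem, and connected. By the Lefschetz theorem $W_\sigma$ is connected with $H^1(W_\sigma)=0$ for general $\sigma$, hence for all $\sigma\in\mathcal S^\circ$, because the $W_\sigma$ form a smooth projective family over $\mathcal S^\circ$. From $K_{\mathbb B}=\mathcal O(-6,0)\otimes\mathcal O(4E)=\mathcal O(-2,-4)$ and adjunction, $K_{W_\sigma}=\mathcal O(0,-1)|_{W_\sigma}$. This is the inverse of a globally generated non-trivial bundle, so $h^{3,0}(W_\sigma)=0$. Thus $JW_\sigma$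 is defined for $\sigma\in\mathcal S^\circ$.

\begin{lemma}\label{lem:small}
For general $\sigma$ the projection $W_\sigma\to X_\sigma$ is a small resolution, $X_\sigma$ is irreducible, and its only singularities are the $12$ nodes $a_2=h_2=b_3=g_1=0$.
\end{lemma}

\begin{proof}
The equations of $W_\sigma$ are linear in $(s:u)$ with coefficient matrix $M_\sigma=\begin{pmatrix}g_1&-a_2\\ h_2&-b_3\end{pmatrix}$, and $X_\sigma=\{\det M_\sigma=0\}$. Over the locus $M_\sigma\ne0$ the projection to $X_\sigma$ is an isomorphism. Where $g_1\ne0$, the first equation forces $u\ne0$ and $s=ua_2/g_1$, and the second becomes $a_2h_2=b_3g_1$. Where $h_2\ne0$, the second forces $s=ub_3/h_2$, and the first becomes the same equation. Where $a_2\ne0$ or $b_3\neq 0$, we solve for $u$ in the same way: $u=sg_1/a_2$, respectively $u=sh_2/b_3$. Over each of the $12$ points where $M_\sigma=0$ the fiber is $\mathbb P^1$. Now let $\sigma\in\mathcal S^\circ$ be general. As $W_\sigma$ is smooth and connected, $X_\sigma$ is smooth and connected outside $12$ points; being a hypersurface, it is irreducible. So $W_\sigma\to X_\sigma$ is birational with finitely many one-dimensional fibers. The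 $12$ points are nodes, as seen after \eqref{eq:X}.
\end{proof}

\begin{remark}\label{rem:19}
For orientation (not used in the proofs): $\dim JW_\sigma=19$. A smooth complete intersection $V_{2\cdot3}\subset\mathbb P^5$ has Euler number $\chi=6\cdot(20-75+114-65)=-36$, by the expansion of $(1+h)^6/((1+2h)(1+3h))$. For general $\sigma$ the only singularity of $V_\sigma$ is the node $P$, so $\chi(V_\sigma)=-35$. In $W_\sigma$ this node is replaced by a smooth quadric surface, so $\chi(W_\sigma)=-35-1+4=-32$. Since $b_2(W_\sigma)=2$ by Lefschetz, $b_3(W_\sigma)=38$.
\end{remark}

\section{A member that contains a plane}\label{sec:special}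

\subsection{The conic bundle}

Let $\Pi=\{x_0=x_1=x_2=0\}\subset\mathbb P^5$, where $(x_0:x_1:x_2:y_0:y_1:y_2)$ are the coordinates. Put $\mathbb F=\mathrm{Bl}_\Pi\mathbb P^5\subset\mathbb P^5\times\mathbb P^2$. On $\mathbb F$ we let $\mathcal O(i,j)$ denote the restriction of $\mathcal O_{\mathbb P^5}(i)\boxtimes\mathcal O_{\mathbb P^2}(j)$. The fiber of $\mathbb F$ over $\lambda\in\mathbb P^2$ is the $\mathbb P^3$ spanned by $\Pi$ and $(\lambda:0)$, with coordinates $(r:y_0:y_1:y_2)\mapsto(r\lambda:y)$. Here $r\in H^0(\mathcal O(1,-1))$ defines the exceptional divisor and $y_j\in H^0(\mathcal O(1,0))$.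

A quadric and a cubic containing $\Pi$ have the form $A=\sum x_i\ell_i$, $B=\sum x_iq_i$. Pulled back to $\mathbb F$ they are divisible by $r$, with quotients
\[
\bar A_\lambda=\sum\lambda_i\,\ell_i(r\lambda,y)\in H^0(\mathcal O(1,1)),\qquad
\bar B_\lambda=\sum\lambda_i\,q_i(r\lambda,y)\in H^0(\mathcal O(2,1)).
\]
Every section of these two very ample bundles arises in this way. Explicitly,
\begin{equation}\label{eq:degrees}
\begin{array}{l}
\bar A\ \text{is any linear form in } (y_0,y_1,y_2,r)\ \text{with coefficients of degrees } (1,1,1,2)\ \text{in }\lambda,\\
\bar B\ \text{is any quadratic form with coefficients of degree $1$ at $y_iy_j$, $2$ at $ry_j$, $3$ at $r^2$}.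
\end{array}
\end{equation}
Put $Y=\{\bar A=\bar B=0\}\subset\mathbb F$ and $V_0=\{A=B=0\}\subset\mathbb P^5$.

\begin{lemma}\label{lem:general}
For general $(A,B)$ the following hold.
\begin{enumerate}
\item[(i)] $\bar A_\lambda\ne0$ for every $\lambda$; hence $\{\bar A=0\}$ is the $\mathbb P^2$-bundle of lines in $\mathcal E=\ker(\bar A:\mathcal O^3\oplus\mathcal O(-1)\to\mathcal O(1))$, with $\det\mathcal E=\mathcal O(-2)$.
\item[(ii)] $Y$ is a smooth connected threefold, $H^1(Y)=0$, and $H^2(Y,\mathbb Q)$ is spanned by the classes of $\mathcal O(1,0)$ and $\mathcal O(0,1)$.
\item[(iii)] All conics $\bar B_\lambda|_{\mathcal E_\lambda}$ have rank $\ge2$, and their discriminant $C\subset\mathbb P^2$ is a smooth curve of degree $7$.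
\item[(iv)] The forms $\ell_i|_\Pi$ have no common zero, and the scheme where the matrix $\Phi=\begin{pmatrix}\ell_i|_\Pi\\ q_i|_\Pi\end{pmatrix}_{i=0,1,2}$ has rank $\le1$ consists of $7$ reduced points of $\Pi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $\bar A$ is a general section of the globally generated bundle $\mathcal O(1)^3\oplus\mathcal O(2)$ of rank $4$ on $\mathbb P^2$, so it has no zeros. So $\bar A:\mathcal O^3\oplus\mathcal O(-1)\to\mathcal O(1)$ is surjective, and $\det\mathcal E=\mathcal O(-1)\otimes\mathcal O(1)^{-1}$.

(ii) These are the theorems of Bertini and Lefschetz in the fivefold $\mathbb F$.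

(iii) Fix $A$ as in (i). For given $\lambda$, all quadratic forms in four variables occur as $\bar B_\lambda$, so the vector space $\mathcal N$ of all $\bar B$ maps onto the quadratic forms on $\mathcal E_\lambda$. In $\mathcal N\times\mathbb P^2$ the pairs $(\bar B,\lambda)$ with $\bar B_\lambda|_{\mathcal E_\lambda}$ of rank $\le1$ have codimension $3$, so they do not dominate $\mathcal N$. The pairs of rank exactly $2$ form a smooth locally closed subvariety, because the determinant of symmetric $3\times3$ matrices has non-zero derivative at matrices of rank $2$ (at $\mathrm{diag}(1,1,0)$ the derivative is the last diagonal entry). By generic smoothness its fiber over a general $\bar B$, which is the scheme $C$, is smooth. The discriminant is a section of $(\det\mathcal E^*)^{2}\otimes\mathcal O(3)=\mathcal O(7)$.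

(iv) The $\ell_i|_\Pi$ are arbitrary linear forms and the $q_i|_\Pi$ arbitrary quadratic forms. So the first row defines a surjection $\mathcal O^3\to\mathcal O(1)$ with kernel $\mathcal K$ of rank $2$, and $\Phi$ has rank $1$ where the second row vanishes on $\mathcal K$. The second row induces a general section of the globally generated bundle $\mathcal K^*(2)$, a quotient of $\mathcal O(2)^3$; it vanishes in $c_2(\mathcal K^*(2))$ reduced points. From $c(\mathcal K^*)=1/(1-h)=1+h+h^2$ we get $c_2(\mathcal K^*(2))=1+2+4=7$.
\end{proof}

\subsection{The nodes}

\begin{lemma}\label{lem:V0}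
For general $(A,B)$, the threefold $V_0$ is irreducible and birational to $Y$. Its only singularities are nodes at the $7$ points of Lemma~\textup{\ref{lem:general}(iv)}.
\end{lemma}

\begin{proof}
Off $\Pi$ we have $V_0\setminus\Pi\cong Y\setminus\{r=0\}$, which is smooth and irreducible. All components of $V_0$ have dimension $\ge3$, so $V_0$ is the closure of $V_0\setminus\Pi$. This proves the first sentence and smoothness off $\Pi$.

Along $\Pi$ we have $dA=\sum\ell_i\,dx_i$ and $dB=\sum q_i\,dx_i$, so $V_0$ is smooth where $\Phi$ has rank $2$. Consider one of the $7$ points, and work over its local ring on $\Pi$, whose elements are functions of the $y_j$. There the first row of $\Phi$ is unimodular. A linear change of the $x_i$ with coefficients in this local ring makes it $(1,0,0)$, and replacing $B$ by $B-cA$ for an element $c$ of the local ring brings $\Phi$ to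
\[
\begin{pmatrix}1&0&0\\0&f_1&f_2\end{pmatrix}.
\]
As $f_1,f_2$ generate the ideal of a reduced point, they are local coordinates on $\Pi$. Writing $(x)^2$ for elements of the square of the ideal $(x_0,x_1,x_2)$, we see that $V_0$ is locally
\[
x_0+(x)^2=0,\qquad x_1f_1+x_2f_2+(x)^2=0 .
\]
The first equation gives $x_0\in(x_1,x_2)^2$. Substituting, we get a hypersurface in the coordinates $x_1,x_2,f_1,f_2$ with quadratic part $x_1f_1+x_2f_2+\mathrm{quad}(x_1,x_2)$. This is non-degenerate, so the point is a node.
\end{proof}

\subsection{The special member of the family}

Let $P$ be one of the $7$ nodes, and choose new coordinates $(z:s)$ on $\mathbb P^5$ with $P=(0:\dots:0:1)$. Since the $\ell_i$ do not all vanish at $P$, the quadric $A$ is smooth there; as $\Phi(P)$ has rank $1$, $dB(P)=c\,dA(P)$ for some constant $c$. Replacing $B$ by $B-c\,sA$ does not change $V_0$ and makes $B$ singular at $P$. Then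
\[
A=sg_1-a_2,\qquad B=sh_2-b_3
\]
for a quadruple $\sigma_0=(a_2,h_2,b_3,g_1)\in\mathcal S$, and $V_0=V_{\sigma_0}$. Put $W_0=W_{\sigma_0}$.

\begin{lemma}\label{lem:W0}
$W_0$ is irreducible and birational to $Y$, and its only singularities are $6$ nodes.
\end{lemma}

\begin{proof}
All components of $W_0$ have dimension $\ge3$. As $P$ is a node of $V_0$, its projectivized tangent cone $\{g_1=h_2=0\}$ is a smooth quadric surface. This is also $W_0\cap E=\{u=g_1=h_2=0\}$, which is cut out in $W_0$ locally by one equation. A scheme of local dimension $\ge3$ is smooth of dimension $3$ along a smooth surface that is cut out by one equation, since its tangent spaces there have dimension $\le 3$. So $W_0$ is smooth along $E$, and $W_0\setminus E=V_0\setminus P$ is dense in $W_0$. Apply Lemma~\ref{lem:V0}.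
\end{proof}

So the unprojection has absorbed one of the seven nodes. Let $\widehat W_0$ be the blow-up of $W_0$ at its $6$ nodes, a smooth projective threefold birational to $Y$. Since $H^1(Y)=0$ and $Y$ is uniruled, $h^{1,0}=h^{3,0}=0$ for $Y$ and, by birational invariance, for $\widehat W_0$. So $JY$ and $J\widehat W_0$ are defined.

\section{Its intermediate Jacobian}\label{sec:prym}

\begin{proposition}\label{prop:notJac}
For general $(A,B)$, neither $JY$ nor $J\widehat W_0$ is a product of Jacobians.
\end{proposition}

We keep the notation of Lemma~\ref{lem:general}. Let $\tilde C\to C$ be the double cover of components of the singular conics. As $C$ is a smooth plane septic, $g(C)=15$ and $K_C=\mathcal O_C(4)$.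

\begin{lemma}
$\tilde C$ is connected.
\end{lemma}

\begin{proof}
Otherwise the preimage of $C$ in $Y$ is a union of two surfaces $S_1\cup S_2$, with singular fibers $m_1\cup m_2$, $m_i\subset S_i$. Since $m_1\subset S_1$ meets $m_2\not\subset S_1$, we have $S_1\cdot m_2>0$. Since a fiber can be moved away from $S_1$, $S_1\cdot(m_1+m_2)=0$. Hence $S_1\cdot m_1\ne S_1\cdot m_2$. But $m_1$ and $m_2$ are lines in fibers of $\mathbb F\to\mathbb P^2$, so they have the same degrees $1$ and $0$ with respect to $\mathcal O(1,0)$ and $\mathcal O(0,1)$, which span $H^2(Y,\mathbb Q)$. This is a contradiction.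
\end{proof}

\begin{lemma}
$C$ has no $g^1_k$ with $k\le5$. In particular $C$ is not hyperelliptic, trigonal or bielliptic.
\end{lemma}

\begin{proof}
After removing base points, a general divisor $D$ of such a pencil consists of $k\le5$ distinct points, and $h^0(D)\ge2$. By Riemann--Roch, $h^0(D)=k-14+h^0(K_C-D)$, so $D$ fails to impose independent conditions on $|K_C|$, which is cut out by plane quartics. But at most $5$ distinct points of $\mathbb P^2$ impose independent conditions on quartics: for each of them, take a product of four lines that passes through all the others and not through it. Finally, a bielliptic curve has a $g^1_4$, the pullback of a $g^1_2$ of the elliptic curve.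
\end{proof}

\begin{proof}[Proof of Proposition~\textup{\ref{prop:notJac}}]
By Beauville's theorem $JY\cong\mathrm{Prym}(\tilde C/C)=(\mathbf P,\Xi)$, of dimension $14$, and by the two lemmas and Mumford's theorem $\dim\mathrm{Sing}\,\Xi\le g(C)-6=9$. The theta divisor of a Jacobian of dimension $14$ has singular locus of dimension $\ge14-4=10$. The theta divisor of a decomposable ppav of dimension $14$ has singular locus of dimension $\geq 12$: it is $(\Theta_1\times A_2)\cup(A_1\times\Theta_2)$, singular along $\Theta_1\times\Theta_2$. So $JY$ is indecomposable and not a Jacobian.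

Now resolve the birational map $\widehat W_0\dashrightarrow Y$ by blowing up points and smooth curves $\Gamma_i$. By \cite{CG}, $JY$ is a direct factor of $J\widehat W_0\times\prod J\Gamma_i$. If $J\widehat W_0$ were a product of Jacobians, so would be this ppav, and, by unique decomposition, its factor $JY$.
\end{proof}

\section{What survives in the limit}\label{sec:limit}

We now determine, with its integral form, the part of the cohomology that survives when a smooth fiber degenerates to a nodal one. To avoid confusion with the threefolds $W_\sigma$, weight filtrations are denoted by $\mathcal W$.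

\subsection{The smallest case: one node on a curve}

Let $f$ be a polynomial of degree $2p\ge4$ with simple roots and $f(0)\ne0$, and let
\[
C_t:\quad y^2=(x^2-t)f(x)
\]
(completed at infinity), of genus $p$ for small $t\ne0$. The total space is smooth at the node $x=y=t=0$ of $C_0$, since $f(0)\ne0$. Setting $y=xy'$, we see that the normalization of $C_0$ is $\tilde C_0:y'^2=f(x)$, of genus $p-1$. The forms $x^i\,dx/y$ with $0\le i\le p-1$ are a basis of the holomorphic forms on $C_t$. As $t\to0$, those with $i\ge1$ tend to $x^{i-1}dx/y'$, which form a basis for $\tilde C_0$. The remaining one tends to $dx/(xy')$, with simple poles at the two points over the node; its period over the vanishing cycle, a lift of a small circle around both points $\pm\sqrt t$, tends to $\pm2\pi i/\sqrt{f(0)}\ne0$.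

In terms of lattices: let $\delta\in H^1(C_t,\mathbb Z)$ be the class of the vanishing cycle, which is primitive because the node does not separate. The monodromy is $\xi\mapsto \xi\pm\langle \xi,\delta\rangle\delta$, so $N(\xi)=\pm\langle \xi,\delta\rangle\delta$ and
\[
\mathcal W_0=\mathbb Z\delta\ \subset\ \mathcal W_1=\delta^\perp\ \subset\ \mathcal W_2=H^1(C_t,\mathbb Z).
\]
The quotient $\delta^\perp/\mathbb Z\delta$ is again unimodular, of rank $2(p-1)$: take a symplectic basis that starts with $\delta$. It is $H^1(\tilde C_0,\mathbb Z)$, and so the weight-one part of the limit determines the Jacobian of $\tilde C_0$, \emph{with its polarization}.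

Since $C_0$ is irreducible but singular, it is not a simple normal crossing divisor. After $t=\tau^2$ the total space has an ordinary double point; blowing it up gives a smooth total space with reduced central fiber $\tilde C_0\cup\mathbb P^1$, the two components meeting in two points. This normal form is what we use in general. The same recipe applies to nodes on threefolds, where the new components are quadric threefolds. There the vanishing cycles can satisfy relations, and we need the integral lattice, so we prove a general statement.

\subsection{The general statement}

\begin{lemma}\label{lem:D}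
Let $p:\mathcal Z\to\Delta$ be projective over a disc, with $\mathcal Z$ smooth, $p$ smooth over $\Delta^*$ with fibers of odd dimension $n$, and $Z_0=p^{-1}(0)=\bigcup Z_j$ a reduced simple normal crossing divisor without triple intersections. Assume that $H^n(Z_i\cap Z_j,\mathbb Z)=0$ for $i\ne j$. Let $H_{\mathbb Z}=H^n(Z_\tau,\mathbb Z)/\mathrm{tors}$, with the weight filtration $\mathcal W$ of the limit mixed Hodge structure. Then $\mathrm{Gr}^{\mathcal W}_n$, with the lattice $(\mathcal W_n\cap H_{\mathbb Z})/(\mathcal W_{n-1}\cap H_{\mathbb Z})$ and the cup product, is isomorphic to $\bigoplus_jH^n(Z_j,\mathbb Z)/\mathrm{tors}$ as a Hodge structure with integral form.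
\end{lemma}

\begin{proof}
There are no triple intersections, so the weights of the limit are $n-1,n,n+1$. Let $N$ be the logarithm of the (unipotent) monodromy. Since $N$ lowers weights by $2$ and $N:\mathrm{Gr}^{\mathcal W}_{n+1}\to\mathrm{Gr}^{\mathcal W}_{n-1}$ is an isomorphism over $\mathbb Q$, we have $N^2=0$ and, rationally, $\mathcal W_{n-1}=\mathrm{im}\,N$, $\mathcal W_n=\ker N$. As $N$ is skew for the form, $\langle Nx,y\rangle=-\langle x,Ny\rangle=0$ for $y\in \mathcal W_n$. So $\mathcal W_{n-1}\perp \mathcal W_n$, and the form descends to an integral form on the lattice of $\mathrm{Gr}^{\mathcal W}_n$.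

From $0\to\mathbb Z_{Z_0}\to\bigoplus\mathbb Z_{Z_j}\to\bigoplus_{i<j}\mathbb Z_{Z_i\cap Z_j}\to0$ and the hypothesis, the map $H^n(Z_0,\mathbb Z)\to\bigoplus H^n(Z_j,\mathbb Z)$ is surjective. Its kernel is a quotient of $\bigoplus H^{n-1}(Z_i\cap Z_j)$, hence rationally of weight $\le n-1$. The specialization map $sp:H^n(Z_0)=H^n(\mathcal Z)\to H^n(Z_\tau)$ is integral, is a morphism of mixed Hodge structures to the limit, and has rational image $\ker N=\mathcal W_n$ by the local invariant cycle theorem. It sends the kernel above into $\mathcal W_{n-1}$, so it induces a rationally surjective morphism of Hodge structures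
\[
\bigoplus_jH^n(Z_j,\mathbb Z)/\mathrm{tors}\longrightarrow(\mathcal W_n\cap H_{\mathbb Z})/(\mathcal W_{n-1}\cap H_{\mathbb Z});
\]
torsion dies because the target is torsion-free.

This map is compatible with the forms: $Z_0$ is reduced, so $[Z_\tau]=\sum[Z_j]$ in $H_{2n}(\mathcal Z)$, and for $\alpha,\alpha'\in H^n(\mathcal Z)$
\[
\int_{Z_\tau}sp\,\alpha\cup sp\,\alpha'=\sum_j\int_{Z_j}\alpha|_{Z_j}\cup\alpha'|_{Z_j}.
\]
The source is unimodular by Poincaré duality, so the map is injective. It embeds a unimodular lattice isometrically and with finite index in an integral lattice. The index squared divides the discriminant of the source, which is $\pm 1$, so the map is an isomorphism.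
\end{proof}

\begin{remark}\label{rem:basechange}
After a base change $\tau\mapsto\tau^m$ the operator $N$ is multiplied by $m$, and the limit Hodge filtration changes at most by some $\exp(cN)$, which acts trivially on $\mathrm{Gr}^{\mathcal W}$. So $\mathrm{Gr}^{\mathcal W}_n$ with its lattice and form does not change.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{A constructible bad set}

A direct specialization argument for rationality would reach only those $\sigma$ that lie outside a countable union of proper closed subsets. To get a Zariski open set we work with the condition on Jacobians, which is constructible.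

Let $d=\dim JW_\sigma$ for $\sigma\in\mathcal S^\circ$, and let $\mathcal S^1\to\mathcal S^\circ$ be a connected finite étale cover over which $H^3(W_\sigma,\mathbb Z)/\mathrm{tors}$ has a symplectic level-$3$ structure. The family of the $JW_\sigma$ defines $\phi:\mathcal S^1\to\mathcal A_d^{(3)}$, a morphism by Borel's theorem. For each partition $d=\sum d_i$ with $d_i\ge1$ let
\[
\psi:\prod_i\mathcal M^{(3)}_{d_i}\to\mathcal A^{(3)}_d
\]
be the morphism that sends curves with level-$3$ structures to the product of their Jacobians with the product level structure (for $d_i=1$ read $\mathcal M_{1,1}$). A level structure on a product need not be a product, but it becomes one after applying an element of $Sp_{2d}(\mathbb Z/3)$. So $JW_\sigma$ is a product of Jacobians if and only if, for a point $\tilde\sigma\in\mathcal S^1$ over $\sigma$, the point $\phi(\tilde\sigma)$ lies in $\gamma\,\psi(\prod\mathcal M^{(3)}_{d_i})$ for one of the finitely many pairs of a partition and a $\gamma\in Sp_{2d}(\mathbb Z/3)$. By Chevalley's theorem the set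
\[
\mathcal R=\{\sigma\in\mathcal S^\circ:\ JW_\sigma\text{ is a product of Jacobians}\}
\]
is constructible.

\begin{proposition}\label{prop:R}
$\mathcal R$ is not dense in $\mathcal S$.
\end{proposition}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}} from Proposition~\textup{\ref{prop:R}}]
The complement of the closure of $\mathcal R$ in $\mathcal S^\circ$ is open and non-empty. For general $\sigma$ in it, $W_\sigma\to X_\sigma$ is a small resolution by Lemma~\ref{lem:small}, and $JW_\sigma$ is not a product of Jacobians. By \cite{CG} $W_\sigma$ is not rational, and neither is $X_\sigma$.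
\end{proof}

The rest of the section proves Proposition~\ref{prop:R}. Suppose that $\mathcal R$ is dense. Being constructible, it contains a non-empty open subset $U\subset\mathcal S$.

\subsection{A line through the special member}\label{ssec:line}

Let $W_0=\{A=B=0\}\subset\mathbb B$ be as in Section~\ref{sec:special}, where now $A=A_{\sigma_0}$, $B=B_{\sigma_0}$. Take a line
\[
T=\{(A+tA_1,\,B+tB_1)\}\cong\mathbb A^1
\]
in $\mathcal S$ through $\sigma_0$ with general direction $(A_1,B_1)\in H^0(\mathcal O(1,1))\times H^0(\mathcal O(1,2))$, and let $W_t$ be its members. A general line through $\sigma_0$ meets $U$, so $T\cap U$ is cofinite in $T$.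

\emph{The total space is smooth near $t=0$.} At a node $w$ of $W_0$ there is, up to scalar, a unique relation $\mu\,dA+\nu\,dB=0$. In $\mathbb B\times T$ the differentials of the two equations at $(w,0)$ are $dA+A_1(w)\,dt$ and $dB+B_1(w)\,dt$, and these are independent if and only if $\mu A_1(w)+\nu B_1(w)\ne0$. Both line bundles are base-point free, so this holds at all $6$ nodes for general $(A_1,B_1)$. At the other points of $W_0$ the family is smooth over $T$.

By the Morse lemma $t=w_1^2+w_2^2+w_3^2+w_4^2$ in suitable local coordinates at each node, and $W_t$ is smooth for small $t\ne0$. After $t=\tau^2$ the total space has $6$ ordinary double points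
\[
w_1^2+w_2^2+w_3^2+w_4^2=\tau^2 .
\]
Blow them up. The exceptional divisors are smooth quadric threefolds $D_1,\dots,D_6$ with the displayed equation, and the new total space is smooth. The function $\tau$ vanishes to order one along $D_i$, and near $D_i$ its divisor is $D_i$ plus the strict transform of $W_0$. The latter meets $D_i$ in the smooth quadric surface $\{\tau=0\}\subset D_i$, transversally: in the chart $w_k=w_1w_k'$, $\tau=w_1\tau'$ the total space is $1+w_2'^2+w_3'^2+w_4'^2=\tau'^2$, and $dw_1$, $d\tau'$ are independent on it where $\tau'=0$. So the central fiber is the reduced simple normal crossing divisor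
\[
\widehat W_0\cup D_1\cup\dots\cup D_6,
\]
with the $D_i$ pairwise disjoint. Since $H^3(D_i)=0$ and $H^3(\mathbb P^1\times\mathbb P^1)=0$, Lemma~\ref{lem:D} gives:
\begin{equation}\label{eq:star}
\begin{array}{l}
\text{after } t=\tau^2,\ \mathrm{Gr}^{\mathcal W}_3\text{ of the limit of }H^3(W_t)\text{ at }t=0\text{ is }H^3(\widehat W_0,\mathbb Z)/\mathrm{tors},\\
\text{as a polarized integral Hodge structure.}
\end{array}
\end{equation}

\begin{remark}
For orientation (not used in the proofs): of the $19$ dimensions of Remark~\ref{rem:19} only $14$ survive. Indeed $Y\to V_0$ is an isomorphism outside the seven nodes of $V_0$, and its fiber over each of them is a line in $\mathbb P^2$, by the rank of $\Phi$. So blowing up $V_0$ at the seven nodes, which gives $\widehat W_0$, amounts to blowing up $Y$ along seven smooth rational curves, and $J\widehat W_0\cong JY$ has dimension $14$. Hence $\mathrm{im}\,N$, which by the Picard--Lefschetz formula is the span of the six vanishing cycles, has rank $5$.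
\end{remark}

\subsection{The contradiction}

Let $T^\circ=T\cap\mathcal S^\circ$; it does not contain $t=0$. Let $T^1$ be a component of the preimage of $T^\circ$ in $\mathcal S^1$. For all but finitely many points of $T^1$, the image under $\phi$ lies in one of finitely many constructible sets $\gamma\,\psi(\prod\mathcal M^{(3)}_{d_i})$, so one of these sets pulls back to a dense subset of $T^1$. Changing the level structure on $T^1$, we may assume $\gamma=1$. Then the fiber product $T^1\times_{\mathcal A^{(3)}_d}\prod\mathcal M^{(3)}_{d_i}$ dominates $T^1$, hence contains an irreducible curve that dominates $T^1$. Let $T'$ be the normalization of this curve. The moduli spaces with level-$3$ structure are fine, so over $T'$ there are smooth projective families of curves $\mathcal C^{(i)}$ and an isomorphism $\prod_iJ(\mathcal C^{(i)})\cong J(W)$ of families of ppav. In other words,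
\begin{equation}\label{eq:VHS}
\bigl(H^3(W,\mathbb Z)/\mathrm{tors}\bigr)(1)\ \cong\ \bigoplus_iH^1(\mathcal C^{(i)},\mathbb Z)
\end{equation}
as polarized variations of Hodge structure over $T'$, up to the standard sign of the form.

Choose a point over $t=0$ in the smooth compactification of $T'$, and a disc around it. After a further base change, $t=\tau^e$ in a suitable coordinate $\tau$, with $e$ even, and the $\mathcal C^{(i)}$ extend to projective families with smooth total space and reduced simple normal crossing central fibers $\bigcup_jC^{(i)}_{0,j}$. (Semistable reduction gives reduced nodal fibers; a base change of order $2$ followed by the minimal resolution of the resulting $A_k$-points makes all components smooth and keeps the fiber reduced.) Lemma~\ref{lem:D} with $n=1$ applies, since the components meet in points and $H^1$ of a point is zero. So $\mathrm{Gr}^{\mathcal W}_1$ of the limit of $H^1(\mathcal C^{(i)})$ is $\bigoplus_jH^1(C^{(i)}_{0,j},\mathbb Z)$. The isomorphism \eqref{eq:VHS} identifies the limits, and \eqref{eq:star} is unchanged by base change (Remark~\ref{rem:basechange}). Hence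
\[
J\widehat W_0\cong\prod_{i,j}J(C^{(i)}_{0,j})
\]
as ppav. This contradicts Proposition~\ref{prop:notJac} and proves Proposition~\ref{prop:R} and Theorem~\ref{thm:A}. \qed

\section{Proof of Theorem~\ref{thm:B}: reduction to a nodal conic bundle}\label{sec:B}

\begin{proposition}\label{prop:Y0}
There are $\bar A\in H^0(\mathcal O(1,1))$ and $\bar B\in H^0(\mathcal O(2,1))$ on $\mathbb F$ such that $Y_0=\{\bar A=\bar B=0\}\subset\mathbb F$ is irreducible of dimension $3$ with only nodes, and a smooth projective model of $Y_0$ has non-zero Brauer group.
\end{proposition}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:B}} from Proposition~\textup{\ref{prop:Y0}}]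
By Voisin the set of $\sigma\in\mathcal S^\circ$ for which $W_\sigma$ is universally $CH_0$-trivial is a countable union of closed subsets of $\mathcal S^\circ$. If all of them are proper, Theorem~\ref{thm:B} holds, since $X_\sigma$ is birational to $W_\sigma$ for general $\sigma$. So suppose that $W_\sigma$ is universally $CH_0$-trivial for \emph{every} $\sigma\in\mathcal S^\circ$.

Let $(A,B)$ be general as in Section~\ref{sec:special}, and take a general line through $\sigma_0$ as in Section~\ref{ssec:line}. Its members are complete intersections of dimension $3$ near $t=0$, so they form a flat family; they are smooth for small $t\ne0$, and $W_0$ has only nodes. By Voisin's theorem $\widehat W_0$ is universally $CH_0$-trivial, and so is the birational smooth variety $Y$. Thus $Y$ is universally $CH_0$-trivial for all $(\bar A,\bar B)$ in a non-empty open subset of $H^0(\mathcal O(1,1))\times H^0(\mathcal O(2,1))$.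

Now take a general line through the pair of Proposition~\ref{prop:Y0}. Its general member is a smooth universally $CH_0$-trivial $Y$, and near the special point it is again a flat family of complete intersections. By Voisin's theorem a smooth projective model of $Y_0$ is universally $CH_0$-trivial, hence has trivial Brauer group. This contradicts Proposition~\ref{prop:Y0}.
\end{proof}

\begin{proof}[Proof of Corollary~\textup{\ref{cor:C}} from Theorems~\textup{\ref{thm:A}} and~\textup{\ref{thm:B}}]
Let $P=(0:\dots:0:1)$ be the given point. Pairs of a quadric $A$ and a cubic $B$ through $P$ whose intersection is singular at $P$ are those for which $(dA(P),dB(P))$ has rank $\le1$; they form an irreducible family. For a general member $dA(P)\ne0$, so $dB(P)=c\,dA(P)$, and $B-c\,sA$ is singular at $P$. Hence $A=sg_1-a_2$ and $B=sh_2-b_3+c\,sA$, where $\sigma=(a_2,h_2,b_3,g_1)$ and $c$ are arbitrary with $g_1\ne0$. The intersection is $V_\sigma$, which for general $\sigma$ is birational to $W_\sigma$ and $X_\sigma$, and $\sigma$ is general (very general) if the pair is.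
\end{proof}

\section{A nodal conic bundle with a Brauer class}\label{sec:Y0}

\subsection{What to look for}\label{ssec:plan}

Let $K=\mathbb C(\mathbb P^2)$ and let $\beta\in\mathrm{Br}(K)$ be the class of the generic fiber of a conic bundle. Its residue along a discriminant curve is the double cover of components of the degenerate conics. Pulling back to the total space kills exactly $0$ and $\beta$. So an $\alpha\in\mathrm{Br}(K)$ whose residues form a \emph{proper non-empty part} of those of $\beta$ survives, and at a point that lies on only one discriminant component, either $\alpha$ or $\alpha-\beta$ has no residue along the curves through that point. This requires a discriminant with at least two components, a double cover that is non-trivial on each, and good behavior at the crossing points; there it is enough that the covers are étale. A smooth rational curve has no non-trivial étale cover, so if the septic is to split into two smooth curves, they must be a cubic $C_1$ and a quartic $C_2$.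

We must realize such a discriminant by an $\bar A$ and a $\bar B$ of the degrees in \eqref{eq:degrees}. The discriminant of the restriction of $\bar B$ to $\bar A=0$ is, up to sign, the determinant of the bordered symmetric $5\times5$ matrix
\[
\Psi=\begin{pmatrix}\bar B&\bar A^{T}\\ \bar A&0\end{pmatrix}.
\]
So we look for a symmetric matrix $\Psi$ with entries of the right degrees whose determinant is an equation of $C_1\cup C_2$. Such matrices arise as resolutions of theta characteristics on the curve.

\subsection{A theta characteristic with one section}

Let $C_1$ be a smooth cubic and $C_2$ a smooth quartic in $\mathbb P^2$ meeting transversally in $p_1,\dots,p_{12}$. Put $C=C_1\cup C_2$, so $\omega_C=\mathcal O_C(4)$. Choose $2$-torsion line bundles $\eta_i\not\cong\mathcal O$ on $C_i$ (of genus $1$ and $3$) and put $G_i=\mathcal O_{C_i}(2)\otimes\eta_i$ with a fixed isomorphism $G_i^2\cong\mathcal O_{C_i}(4)$. At each $p_k$ there are two ways, differing by a sign, to glue $G_1|_{p_k}$ and $G_2|_{p_k}$ compatibly with these isomorphisms. The gluings give line bundles $\vartheta$ on $C$ with $\vartheta^2\cong\omega_C$.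

\begin{lemma}\label{lem:theta}
The gluing can be chosen so that $h^0(\vartheta)=1$.
\end{lemma}

\begin{proof}
The degrees of $G_1$ and $G_2$ are $6$ and $8$, so $h^1(G_i)=0$ and $h^0(G_1)=h^0(G_2)=6$. The restrictions $H^0(G_i)\to\bigoplus_k\vartheta|_{p_k}\cong\mathbb C^{12}$ are injective: their kernels are $H^0$ of $G_1(-4)$ and $G_2(-3)$, of degrees $-6$ and $-4$. Let $\Lambda_1,\Lambda_2$ be the images. Then $H^0(\vartheta)=\Lambda_1\cap\Lambda_2$.

We have $\omega_C|_{C_i}=\omega_{C_i}(\sum p_k)$, and the residues from the two branches at $p_k$ are opposite. On $\bigoplus_k\vartheta|_{p_k}$ the quadratic form $\sum_k\mathrm{Res}_{C_1,p_k}(v_k^2)$ is non-degenerate. By the residue theorem on $C_1$ and on $C_2$, the $6$-dimensional subspaces $\Lambda_1,\Lambda_2$ are isotropic, hence Lagrangian. Recall that Lagrangian subspaces form two families, that the parity of $\dim\Lambda_1\cap\Lambda_2$ depends only on the families, and that reflections interchange the families.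

Identify $\vartheta|_{p_k}$ with $G_1|_{p_k}$. Changing the gluing at $p_k$ replaces $\Lambda_2$ by $r_k\Lambda_2$, where $r_k$ is the reflection in the $k$-th coordinate vector $e_k$. This changes the parity of $m=\dim\Lambda_1\cap\Lambda_2$. As $r_k$ is the identity on $e_k^\perp$,
\[
\Lambda_1\cap r_k\Lambda_2\cap e_k^\perp=\Lambda_1\cap\Lambda_2\cap e_k^\perp .
\]
If $m\ge2$, choose $k$ with $\Lambda_1\cap\Lambda_2\not\subset e_k^\perp$. The right side then has dimension $m-1$, the new dimension is $m-1$ or $m$, and by parity it is $m-1$. Repeating, we reach $m=1$. If $m=0$, change the gluing at any $p_k$: the new dimension is $\le1$ and odd, so it is $1$.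
\end{proof}

The value $1$ matters: it is what produces the degrees of \eqref{eq:degrees} in the next step.

\subsection{The symmetric matrix}

Fix $\vartheta$ with $h^0(\vartheta)=1$. Let $S=\mathbb C[\lambda_0,\lambda_1,\lambda_2]$ and $\mathbf M=\bigoplus_nH^0(\vartheta(n))$. This graded module has depth $2$, hence a minimal free resolution $0\to P_1\xrightarrow{\varphi}P_0\to\mathbf M\to0$. For a graded module $P$ write $P^\vee=\mathrm{Hom}_S(P,S(-3))$.

\begin{lemma}\label{lem:sym}
$\mathbf M$ has a minimal resolution $0\to P_0^\vee\xrightarrow{\Psi}P_0\to\mathbf M\to0$ with $\Psi^\vee=\Psi$.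
\end{lemma}

\begin{proof}
The map $\varphi^\vee:P_0^\vee\to P_1^\vee$ resolves $\mathbf M'=\mathrm{Ext}^1_S(\mathbf M,S(-3))$. This module again has depth $2$, and its sheaf is $\mathcal Ext^1(\vartheta,\omega_{\mathbb P^2})=\mathcal Hom(\vartheta,\omega_C)$; so $\mathbf M'=\bigoplus_nH^0(\mathcal Hom(\vartheta,\omega_C)(n))$. An isomorphism $\vartheta\cong\mathcal Hom(\vartheta,\omega_C)$ induces an isomorphism $\kappa:\mathbf M\to\mathbf M'$. Lift it to a chain map
\[
\alpha_0:P_0\to P_1^\vee,\qquad\alpha_1:P_1\to P_0^\vee,\qquad\varphi^\vee\alpha_1=\alpha_0\varphi .
\]
Dualizing, $\varphi^\vee\alpha_0^\vee=\alpha_1^\vee\varphi$. So $(\alpha_1^\vee,\alpha_0^\vee)$ is also a chain map, inducing some $\kappa^t:\mathbf M\to\mathbf M'$.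

We claim that $\kappa^t=\kappa$. A homotopy $\chi:P_0\to P_0^\vee$ changes $\alpha_0$ by $\varphi^\vee \chi$ and $\alpha_1$ by $\chi\varphi$, hence $\alpha_1^\vee$ by $\varphi^\vee \chi^\vee$. So $\kappa^t$ depends only on $\kappa$; likewise its formation commutes with localization and with homotopy equivalences of resolutions. As $\mathbf M'$ consists of the sections of its twisted sheaves, the claim can be checked locally on $\mathbb P^2$. Locally $\vartheta\cong\mathcal O/\delta$ with resolution $\delta:\mathcal O\to\mathcal O$. There $\delta\alpha_1=\alpha_0\delta$ forces $\alpha_0=\alpha_1$, a function, so both $\kappa$ and $\kappa^t$ are multiplication by it.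

Therefore $\rho_0=\frac12(\alpha_0+\alpha_1^\vee)$ and $\rho_1=\rho_0^\vee$ also lift $\kappa$. They are isomorphisms, because the resolutions are minimal. Put $\Psi=\varphi\rho_1^{-1}:P_0^\vee\to P_0$. From $\varphi^\vee\rho_1=\rho_0\varphi$ we get $\Psi^\vee=\rho_0^{-1}\varphi^\vee=\varphi\rho_1^{-1}=\Psi$.
\end{proof}

\begin{lemma}\label{lem:shape}
$P_0=S\oplus S(-1)^4$. So $\Psi$ is a symmetric $5\times5$ matrix, with $\Psi_{ij}$ linear for $i,j\le4$, $\Psi_{i5}$ quadratic for $i\le4$, and $\Psi_{55}$ cubic. Its determinant is an equation of $C$, and $\Psi(\lambda)$ has corank exactly $1$ for every $\lambda\in C$.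
\end{lemma}

\begin{proof}
Since $C$ is reduced without line components, no non-zero section of a $\vartheta(n)$ is killed by a non-zero linear form. Hence $h^0(\vartheta(-1))=0$, for otherwise $h^0(\vartheta)\ge3$. By duality $h^1(\vartheta(1))=h^0(\vartheta(-1))=0$, so $\vartheta$ is $2$-regular and $\mathbf M$ is generated in degrees $0,1,2$. As $\chi(\vartheta)=0$, $h^0(\vartheta(1))=7$. So there is one generator $e$ of degree $0$, there are $7-3=4$ generators of degree $1$, and some number $k$ of degree $2$; that is, $P_0=S\oplus S(-1)^4\oplus S(-2)^k$ and $P_0^\vee=S(-3)\oplus S(-2)^4\oplus S(-1)^k$. By minimality the entries of $\Psi$ lie in $(\lambda_0,\lambda_1,\lambda_2)$, so $\Psi$ maps $S(-1)^k$ into the summand $S$ only. This gives linear relations on $e$. There are none, so $\Psi$ vanishes on $S(-1)^k$; but $\Psi$ is injective, so $k=0$.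

The degrees of the entries can be read off. The cokernel of $\Psi$ is locally $\mathcal O_C$, so $\det\Psi$ generates the ideal of $C$, and the cokernel has one-dimensional fibers along $C$.
\end{proof}

The block $(\Psi_{ij})_{i,j\le4}$ is a combination of $\lambda_0,\lambda_1,\lambda_2$ with three constant symmetric matrices as coefficients, that is, three quadrics in $\mathbb P^3$. Three quadrics in $\mathbb P^3$ have a common point, so after a change of basis with constant coefficients $\Psi_{44}=0$. Let
\[
\bar A_\lambda=(\Psi_{41},\Psi_{42},\Psi_{43},\Psi_{45}),\qquad \bar B_\lambda=(\Psi_{ij})_{i,j\in\{1,2,3,5\}}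
\]
in the variables $(y_0,y_1,y_2,r)$. The degrees are those of \eqref{eq:degrees}, so $\bar A\in H^0(\mathcal O(1,1))$ and $\bar B\in H^0(\mathcal O(2,1))$, and $\Psi$ is $\bar B$ bordered by $\bar A$ and $0$, as planned in Section~\ref{ssec:plan}. Let $Y_0=\{\bar A=\bar B=0\}\subset\mathbb F$.

\subsection{$Y_0$ has only nodes}

Denote by $e_1,\dots,e_5$ the basis on which $\Psi$ is a form; $e_4$ is isotropic, with $\Psi(e_4,\cdot)=\bar A$. Let $o$ be a point of $\mathbb P^2$.

\emph{Case $\bar A_o\ne0$.} Near $o$ there is a vector $v$ with $\Psi(e_4,v)=1$, and after subtracting $\frac12\Psi(v,v)e_4$ we may assume $\Psi(v,v)=0$. Then $\Psi$ is the orthogonal sum of the hyperbolic plane $\langle e_4,v\rangle$ and of $e_4^\perp/e_4$, which is $q=\bar B|_{\ker\bar A}$. So $\det q=\text{unit}\cdot\det\Psi$, and $q$ has the same corank as $\Psi$, which is $\le1$. Hence, in suitable local coordinates, $q=z_1^2+z_2^2+\delta z_3^2$ with $\delta$ a local equation of $C$ (a unit off $C$). The threefold $q=0$ is singular at most at $z_1=z_2=0$. There, with $z_3=1$, it is $z_1^2+z_2^2+\delta=0$, which is smooth where $d\delta\ne0$ and has a node over a node of $C$.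

\emph{Case $\bar A_o=0$.} Then $\Psi(o)$ is degenerate, so $o\in C$, and $\bar B_o$ has rank $4$ because the corank of $\Psi(o)$ is $1$. Near $o$
\[
\det\Psi=-\det\bar B\cdot\bar A\bar B^{-1}\bar A^{T}
\]
vanishes to order $\ge2$ at $o$, so $o$ is one of the nodes $p_k$ of $C$. In local coordinates $(a,b)$ at $o$ write $\bar A=a\,l_1+b\,l_2+O((a,b)^2)$ with linear forms $l_1,l_2$ on $\mathbb P^3$. As $o$ is a node of $C$, the quadratic form $\bar B_o^{-1}(al_1+bl_2,\,al_1+bl_2)$ in $(a,b)$ is non-degenerate. So $l_1,l_2$ are independent, $\bar B_o^{-1}$ is non-degenerate on their span, and equivalently $\bar B_o$ is non-degenerate on the line $\{l_1=l_2=0\}$. This line therefore meets the smooth quadric $\Sigma=\{\bar B_o=0\}$ transversally in two points. Near $o$ the fourfold $\{\bar B=0\}$ is smooth over the base, and over $o$ the differential of $\bar A$ on it is $l_1\,da+l_2\,db$. So over $o$ the threefold $Y_0$ is singular exactly at the two points. There $(a,b,l_1,l_2)$ are local coordinates on $\{\bar B=0\}$ by transversality, and $\bar A=al_1+bl_2+O((a,b)^2)$ has a non-degenerate quadratic part. These points are nodes.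

So $\bar A$ vanishes at most at the $12$ points $p_k$. The fibers of $Y_0\to\mathbb P^2$ are quadric surfaces where $\bar A$ vanishes and conics elsewhere, so $Y_0$ has dimension $3$; it has only nodes, hence is normal. It is a complete intersection of two ample divisors in the fivefold $\mathbb F$, and the Koszul complex
\[
0\to\mathcal O(-3,-2)\to\mathcal O(-1,-1)\oplus\mathcal O(-2,-1)\to\mathcal O\to\mathcal O_{Y_0}\to0
\]
with Kodaira vanishing gives $h^0(\mathcal O_{Y_0})=1$. So $Y_0$ is connected and normal, hence irreducible.

\subsection{The residues of the conic}

Let $\beta\in\mathrm{Br}(K)[2]$ be the class of the generic fiber of $Y_0\to\mathbb P^2$, a smooth conic. It is ramified at most along $C_1$ and $C_2$. Near the generic point of $C_i$ the conic is $u_1z_1^2+u_2z_2^2+u_3\delta z_3^2=0$ with units $u_j$, and the residue of $\beta$ is the class of $-u_1u_2$ in $\mathbb C(C_i)^*/(\mathbb C(C_i)^*)^2$, that is, the double cover of components of the degenerate conic.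

\begin{lemma}\label{lem:residue}
The residue of $\beta$ along $C_i$ is the étale double cover of $C_i$ defined by $\eta_i$. It is non-trivial.
\end{lemma}

\begin{proof}
View $\Psi$ as a symmetric form on $\mathcal V=\mathcal O^4\oplus\mathcal O(-1)$ with values in $\mathcal O(1)$. As a map $\mathcal V\to\mathcal V^*(1)$ it is the map of Lemma~\ref{lem:sym} twisted by $2$, so on $C$ its cokernel is $\vartheta(2)$. Dualizing and using symmetry, its kernel on $C$ is the line bundle $\mathcal K=\vartheta(2)^{-1}(1)=\vartheta^{-1}(-1)$. So $\Psi$ induces a non-degenerate $\mathcal O(1)$-valued form of rank $4$ on $\mathcal V|_C/\mathcal K$, whose determinant is $\mathcal O(-1)\otimes\vartheta(1)=\vartheta$. Its discriminant is an isomorphism $\vartheta^2\cong\mathcal O(4)$, and the discriminant double cover is the étale cover defined by the $2$-torsion line bundle $\vartheta^{-1}(2)$, which restricts to $\eta_i$ on $C_i$. It is connected over $C_i$, since $\eta_i\not\cong\mathcal O$.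

At the generic point of $C_i$ we have $\bar A\ne0$, so $e_4$ is isotropic and not in the kernel. Hence the rank $4$ form is the sum of a hyperbolic plane and of the rank $2$ form that $q$ induces on $\ker\bar A/\ker q$. Its discriminant is therefore minus the determinant of that rank $2$ form, and this is the class of $-u_1u_2$.
\end{proof}

\subsection{The unramified class}

By Artin and Mumford \cite{AM} there is $\alpha\in\mathrm{Br}(K)$ whose residue along $C_1$ is the $\eta_1$-cover and which has no other residue: the cover is étale over the smooth curve $C_1$, so all residues at points vanish. Then $\alpha\ne0$, and $\alpha\ne\beta$ because $\beta$ is ramified along $C_2$. For a conic, $\ker(\mathrm{Br}\,K\to\mathrm{Br}\,\mathbb C(Y_0))=\{0,\beta\}$. So the image $\alpha'$ of $\alpha$ in $\mathrm{Br}\,\mathbb C(Y_0)$ is non-zero.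

\begin{lemma}
$\alpha'$ is unramified.
\end{lemma}

\begin{proof}
Let $v$ be a divisorial valuation of $\mathbb C(Y_0)$ with valuation ring $\mathcal O_v$, and let $c$ be its center on $\mathbb P^2$, a point of the scheme $\mathbb P^2$. We use purity: a class in $\mathrm{Br}(K)$ without residues along the curves through $c$ lies in $\mathrm{Br}(\mathcal O_{\mathbb P^2,c})$, and then its image in $\mathrm{Br}\,\mathbb C(Y_0)$ has no residue at $v$.

If $c\notin C_1$, then $\alpha\in\mathrm{Br}(\mathcal O_{\mathbb P^2,c})$.

If $c$ is the generic point of $C_1$ or a closed point of $C_1\setminus C_2$, then $\alpha-\beta$ has no residue along curves through $c$, by Lemma~\ref{lem:residue}. So $\alpha-\beta\in\mathrm{Br}(\mathcal O_{\mathbb P^2,c})$; and $\alpha'$ is the image of $\alpha-\beta$, since $\beta$ becomes $0$ in $\mathrm{Br}\,\mathbb C(Y_0)$.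

If $c\in C_1\cap C_2$, let $\mathcal O_c=\mathcal O_{\mathbb P^2,c}$ and let $\mathcal O_c^h$ be its henselization, which is strictly henselian because the residue field is $\mathbb C$. The residue of $\alpha$ along $C_1$ is an étale cover, which splits over $\mathcal O_c^h$. So $\alpha$ becomes unramified there, hence by purity lies in $\mathrm{Br}(\mathcal O_c^h)=0$. The map $\mathcal O_c\to\mathcal O_v^h$ to the henselization of $\mathcal O_v$ factors through $\mathcal O_c^h\to\mathcal O_v^h$. This is injective: its kernel is a prime lying over $(0)\subset\mathcal O_c$, and $\mathcal O_c^h\otimes_{\mathcal O_c}K$, being a domain and a limit of étale $K$-algebras, is a field. So $\alpha'$ vanishes over $\mathrm{Frac}(\mathcal O_v^h)$, and its residue at $v$, which can be computed there, is zero.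
\end{proof}

Hence $0\ne\alpha'\in\mathrm{Br}_{nr}(\mathbb C(Y_0))$, which is the Brauer group of any smooth projective model of $Y_0$. This proves Proposition~\ref{prop:Y0}, and with it Theorem~\ref{thm:B} and Corollary~\ref{cor:C}. \qed

\begin{thebibliography}{9}

\bibitem{AM} Artin and Mumford, 1972 (the exact sequence for $\mathrm{Br}\,\mathbb C(\mathbb P^2)$).

\bibitem{Be} Beauville, Ann. Sci. ENS, 1977.

\bibitem{Ch} Ivan Cheltsov, \emph{Non-rational nodal quartic threefolds}, arXiv:math/0405150 (2004).

\bibitem{CG} Clemens and Griffiths, Ann. Math., 1972.

\bibitem{Mu} Mumford, \emph{Prym varieties I}.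

\bibitem{Vo} Voisin, Invent., 2015.

\end{thebibliography}
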